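# Morava $K$-theory of the cofibers $C_d(\mathbb R^m)$ and the homology of Milnor's operation $Q_n$

## 1. Equality in a lower bound for $\bar k_n(C_d(\mathbb R^m))$

Fix $n\ge1$. Let $K(n)$ be the 2-local $n$th Morava $K$-theory, $K(n)_*=\mathbb Z/2[v_n^{\pm1}]$, $|v_n|=2^{n+1}-2$. For a finite CW complex $X$ let $k_n(X)$ be the dimension of $K(n)^*(X)$ over the graded field $K(n)_*$, and for a based finite CW complex $Y$ let $\bar k_n(Y)$ be the dimension of $\widetilde{K(n)}^*(Y)$. For $1\le d\le m$ let $C_d(\mathbb R^m)$ be the cofiber of the inclusion of real Grassmannians $\mathrm{Gr}_d(\mathbb R^{m-1})\hookrightarrow\mathrm{Gr}_d(\mathbb R^m)$. Let $Q_n$ be Milnor's operation on mod 2 cohomology, and let $H_{Q_n}(-)=\ker Q_n/\operatorname{im}Q_n$.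

**Theorem A.** Let $\epsilon\in\{0,1\}$, $l\ge0$, $m=2^{n+1}-\epsilon+2l$ and $1\le d\le m$. Then
$$\bar k_n(C_d(\mathbb R^m))=\dim H_{Q_n}\big(\tilde H^*(C_d(\mathbb R^m);\mathbb F_2)\big)=\sum_{i=0}^{\lfloor d/2\rfloor}\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li ,$$
and the Atiyah–Hirzebruch spectral sequence for $\widetilde{K(n)}^*(C_d(\mathbb R^m))$ collapses after $d_{2^{n+1}-1}$.

There is a companion for the Grassmannians themselves. It is not used for Theorem A; its proof is finished in Section 13.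

**Theorem B.** Let $m=2^{n+1}-\epsilon+2l$ with $\epsilon\in\{0,1\}$, $l\ge 0$, and let $0\le d\le m$. Then $\dim H_{Q_n}(H^*(\mathrm{Gr}_d(\mathbb R^m);\mathbb F_2))=\sum_i\binom{2^{n+1}-\epsilon}{d-2i}\binom li$. Hence $k_n(\mathrm{Gr}_d(\mathbb R^m))\le\sum_i\binom{2^{n+1}-\epsilon}{d-2i}\binom li$.

The problem comes from Nicholas J. Kuhn and Christopher J. R. Lloyd, "Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory", arXiv:2111.08812 (2021). It starts from a known theorem, which we use as a black box: for $m=2^{n+1}-\epsilon+2l$ as above,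
$$\bar k_n(C_d(\mathbb R^m))\ \ge\ \sum_{i=0}^{\lfloor d/2\rfloor}\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li. \tag{1}$$
The conjecture is that (1) is an equality. Theorem A says that it is.

To read the formula, put $\mu=2^n$, so $2^{n+1}=2\mu$. Choosing $x^{2i}$ from $(1+x^2)^l$ and the rest from the other factor, we see that the sum is a coefficient of a polynomial:
$$\sum_{i=0}^{\lfloor d/2\rfloor}\binom{2\mu-1-\epsilon}{d-1-2i}\binom li=[x^{d-1}]\,(1+x)^{2\mu-1-\epsilon}(1+x^2)^l ,$$
since terms with $d-1-2i<0$ vanish. The restriction $H^*(\mathrm{Gr}_d(\mathbb R^m);\mathbb F_2)\to H^*(\mathrm{Gr}_d(\mathbb R^{m-1});\mathbb F_2)$ is onto, so $\tilde H^*(C_d(\mathbb R^m);\mathbb F_2)$ has dimension $\binom md-\binom{m-1}d=\binom{m-1}{d-1}=[x^{d-1}](1+x)^{2\mu-1-\epsilon}(1+x)^{2l}$. Passing from ordinary cohomology to $K(n)$ thus replaces $l$ factors $(1+x)^2$ by $1+x^2$. For $l=0$ nothing is lost. For $d=1$ the space is $\mathbb{RP}^{m-1}/\mathbb{RP}^{m-2}=S^{m-1}$ and the formula gives $1$.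 For $d=m$ the smaller Grassmannian is empty, the cofiber is $S^0$, and the coefficient of $x^{m-1}$ is $1$, as $m-1=2\mu-1-\epsilon+2l$ is the degree of the polynomial.

## 2. Reduction to an upper bound for $Q_n$-homology

Write $\mathbb F=\mathbb F_2$; cohomology has $\mathbb F$-coefficients. Put $q=2^{n+1}-1=2\mu-1$ and $Q=Q_n$. The facts we need about $Q$ are textbook ones: it is a stable operation of odd degree $q$, a derivation, $Q^2=0$, and $Qx=x^{2\mu}$ if $|x|=1$. In particular $Q(y^2)=2yQy=0$, and $Q=0$ on a space whose cohomology is in even degrees.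

In the Atiyah–Hirzebruch spectral sequence of $K(n)$ for a finite complex, the first possibly nonzero differential is $d_{2^{n+1}-1}=v_nQ_n$ (standard). Hence for a based finite complex $Y$
$$\bar k_n(Y)\le\dim H_Q(\tilde H^*(Y)),$$
with equality if and only if the spectral sequence collapses afterwards; unreduced, $k_n(X)\le\dim H_Q(H^*(X))$. So Theorem A follows from (1) once we prove
$$\dim H_Q\big(\tilde H^*(C_d(\mathbb R^m))\big)\le[x^{d-1}](1+x)^{2\mu-1-\epsilon}(1+x^2)^l,\tag{2}$$
because then the right side of (1), $\bar k_n$, $\dim H_Q$ and the right side of (2) form a cycle of inequalities and all agree. From here on the talk is about (2), a statement on ordinary cohomology. For $l=0$ it holds trivially, as the right side is the total dimension.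

## 3. The cofiber as a Thom space; $d=2$ and $C_3(\mathbb R^6)$ by hand

**Lemma 1.** (i) $C_d(\mathbb R^m)$ is the Thom space of $V^\perp$ over $\mathrm{Gr}_{d-1}(\mathbb R^{m-1})$, where $V$ is the tautological bundle and $V^\perp$ its complement in $\mathbb R^{m-1}$. (ii) If $\xi$ is a real bundle with Thom class $U_\xi$ and formal roots $x_i$ (so $w(\xi)=\prod(1+x_i)$), then $QU_\xi=U_\xi v_\xi$ with $v_\xi=\sum x_i^q$, and $v_{\xi\oplus\xi'}=v_\xi+v_{\xi'}$.

*Proof.* (i) $C_d(\mathbb R^m)$ is the one-point compactification of $\mathrm{Gr}_d(\mathbb R^m)\setminus\mathrm{Gr}_d(\mathbb R^{m-1})$. A plane $P$ in this complement is uniquely $V\oplus\mathbb R(w+e_m)$ with $V=P\cap\mathbb R^{m-1}$ of dimension $d-1$ and $w\in V^\perp\subset\mathbb R^{m-1}$. So the complement is the total space of $V^\perp$ over a compact base.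

(ii) The sphere bundle of the universal line bundle over $\mathbb{RP}^\infty$ is contractible, so the zero section $\mathbb{RP}^\infty\to\text{Thom space}$ is an equivalence and $U$ restricts to $x$. Since $Qx=x^{2\mu}=x\cdot x^q$, we get $QU=Ux^q$. For a sum of line bundles, $U$ is the product of the pulled-back Thom classes and $Q$ is a derivation. The general case follows by the splitting principle, and additivity is clear. $\square$

*The case $d=2$.* The base is $\mathbb{RP}^{m-2}$, and $v_{V^\perp}=v_V=x^q$ because $V\oplus V^\perp$ is trivial. So $\tilde H^*(C_2(\mathbb R^m))$ has basis $Ux^i$, $0\le i\le m-2$, and $Q(Ux^i)=(1+i)Ux^{i+q}$. This is nonzero exactly for $i$ even with $i\le m-2-q=2l-1-\epsilon$, that is $i=0,2,\dots,2l-2$: there are $l$ values. Hence $\dim H_Q=(m-1)-2l=2\mu-1-\epsilon$, which is $[x^1](1+x)^{2\mu-1-\epsilon}(1+x^2)^l$.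

*The case $n=1$, $m=6$, $d=3$.* Here $\mu=2$, $q=3$, $\epsilon=0$, $l=1$, and (2) predicts at most $[x^2](1+x)^3(1+x^2)=4$ out of $\binom52=10$. The base is $\mathrm{Gr}_2(\mathbb R^5)$ with $H^*=\mathbb F[w_1,w_2]/(h_4,h_5)$, where $h_4=w_1^4+w_1^2w_2+w_2^2$ and $h_5=w_1h_4+w_1^3w_2$. So $w_1^3w_2=0$, $w_1^4=w_1^2w_2+w_2^2$, $w_1^5=w_1w_2^2$, $w_1^4w_2=0$ and $w_1^6=w_1^2w_2^2=w_2^3$. The dimensions in degrees $0,\dots,6$ are $1,1,2,2,2,1,1$. Further $v_{V^\perp}=x_1^3+x_2^3=w_1^3+w_1w_2$, $Qw_1=w_1^4$, $Qw_2=x_1x_2(x_1^3+x_2^3)=w_2(w_1^3+w_1w_2)$. With $Q(Uz)=U(Qz+v_{V^\perp}z)$ we find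
$$1\mapsto w_1^3+w_1w_2,\quad w_1\mapsto w_1^2w_2,\quad w_1^2\mapsto w_1^5+w_1^3w_2=w_1w_2^2,\quad w_2\mapsto0,\quad w_1^3\mapsto w_1^4w_2=0,\quad w_1w_2\mapsto0 .$$
The three nonzero values lie in different degrees, so the rank is $3$ and $\dim H_Q=10-6=4$.

For larger $d$ this becomes unmanageable. We have $H^*(\mathrm{Gr}_d(\mathbb R^m))=\mathbb F[x_1,\dots,x_d]^{S_d}/(h_{m-d+1},\dots,h_m)$. On the polynomial ring $Q$ is easy, monomial by monomial (Section 6), but the truncation ideal is not monomial.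

## 4. The Grassmannian in a family over $BU(h)$, and what is lost at the special point

A natural way to handle the truncation is to make its coefficients variable. Fix $h\ge0$, $G=U(h)$ and
$$C=H^*(BG)=\mathbb F[g_1,\dots,g_h],\qquad g(s)=s^h+g_1s^{h-1}+\dots+g_h,\quad |s|=2 .$$
For $\tau\in\{0,1\}$ and $d\ge0$ let $X_d^\tau=\mathrm{Gr}_d(\mathbb R^\tau\oplus\mathbb C^h)$, the Grassmannian of real $d$-planes in a real vector space of dimension $m=2h+\tau$, with tautological bundle $V$ and the evident $G$-action. Put $L=H_G^*(X_d^\tau)$. The ring $H^*(X_d^\tau)$ is generated by the $w_i(V)$, which extend equivariantly. By Leray–Hirsch $L$ is a free $C$-module of finite rank, generated as a $C$-algebra by the $w_i(V)$, and $L\otimes_C\mathbb F=H^*(X_d^\tau)$. Since $C$ lies in even degrees, $Q$ is $C$-linear on $L$. Put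
$$N_d^\tau=H_Q(H_G^*(X_d^\tau)),$$
a ring and a finitely generated $C$-module. The first plan is to compute $N=N^\tau_d$ and then set all $g_i=0$.

*Test: $\tau=0$, $d=1$, $h=\mu+l$, so $X=\mathbb{RP}^{2h-1}$.* Here $L=C[x]/g(x^2)=S\oplus Sx$ with $S=C[s]/g(s)$, $s=x^2$, and $Q(S)=0$, $Qx=s^\mu$. Writing $g(\sigma)=(\sigma+s)\gamma(\sigma)$ we see that $S=\mathbb F[s,\gamma_1,\dots,\gamma_{h-1}]$ is a domain, so $N=S/(s^\mu)$. At the special point $g_i=0$ we get $N\otimes_C\mathbb F=\mathbb F[s]/(s^\mu)$, of dimension $\mu$. But in $H^*(\mathbb{RP}^{2h-1})$, $Qx^i=ix^{i+2\mu-1}$ is nonzero for the $l$ odd $i\le 2l$, so $\dim H_Q=2h-2l=2\mu$. So setting $g=0$ in $N$ is wrong. At the generic point matters are worse: over $\mathrm{Frac}(C)$ the element $s$ is invertible and the homology is $0$. In general the rank of a matrix can only drop under specialization, so other points of the family give lower bounds for $\dim H_Q(L\otimes_C\mathbb F)$ (this is used in Section 13), never upper bounds.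

What repairs the test case is $\mathrm{Tor}$. The resolution $0\to S\xrightarrow{s^\mu}S\to N\to0$ by free $C$-modules gives $\mathrm{Tor}^C_*(N,\mathbb F)=\ker\oplus\operatorname{coker}$ of $s^\mu$ on $\mathbb F[s]/(s^h)$, of total dimension $2\mu$: the right number.

**Lemma 2.** Let $L$ be a graded free $C$-module of finite rank with a $C$-linear $Q$, $Q^2=0$. Then $\dim H_Q(L\otimes_C\mathbb F)\le\dim\mathrm{Tor}^C_*(H_Q(L),\mathbb F)$.

*Proof.* Let $D=\Lambda(\varepsilon_1,\dots,\varepsilon_h)\otimes L$ with the Koszul differential $\partial$, $\partial\varepsilon_i=g_i$, and with $Q$ acting on $L$. These commute, so $(\partial+Q)^2=0$ in characteristic 2. The map $D\to L\otimes_C\mathbb F$ that kills $\Lambda^{>0}$ is onto, and it is a chain map from $\partial+Q$ to $Q$, since $\partial(\Lambda^1\otimes L)\subset C_+L$. For $\partial$ alone (with $0$ on the target) it is a quasi-isomorphism, because $L$ is free. So its kernel $D'=C_+L\oplus\Lambda^{>0}\otimes L$ is $\partial$-acyclic.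

$D'$ is also $(\partial+Q)$-acyclic. The lowest $\Lambda$-degree component $z_i$ of a cycle is a $\partial$-cycle, as $\partial$ lowers $\Lambda$-degree by one and $Q$ preserves it. So $z_i=\partial y$ with $y\in D'$ of $\Lambda$-degree $i+1$; subtract $(\partial+Q)y$ and continue upward. The process ends because $\Lambda$-degrees are at most $h$. Hence $H(D,\partial+Q)\cong H_Q(L\otimes_C\mathbb F)$. Filter $D$ by $\Lambda^{\le p}\otimes L$, a finite filtration. Then $E^1=\Lambda\otimes H_Q(L)$ with $d^1=\partial$, so $E^2=\mathrm{Tor}^C(H_Q(L),\mathbb F)$, and $\dim H(D)\le\dim E^2$. $\square$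

By the long exact sequence, $M\mapsto\dim\mathrm{Tor}^C_*(M,\mathbb F)$ is subadditive in short exact sequences, hence along finite filtrations. So we must understand $N_d^\tau$ as a $C$-module and filter it without wasting $\mathrm{Tor}$. That is the content of Sections 5–10.

## 5. Resultants, Schur polynomials and minors of multiplication matrices

*Polynomials of bundles.* For a complex bundle $E$ of rank $k$ put $E(s)=\sum c_i(E)s^{k-i}$ mod 2. For a real bundle $V$ of rank $d$ put $c_V(s)=(V\otimes\mathbb C)(s)=\sum w_i(V)^2s^{d-i}$; for a line bundle with $w_1=x$ this is $s+x^2$. For a complex bundle $W$ we have $W_{\mathbb R}\otimes\mathbb C\cong W\oplus\overline W$, so $c_{W_{\mathbb R}}(s)=W(s)^2$ mod 2. If $f(s)=\sum f_is^{k-i}$ is monic put $\hat f(t)=\sum f_it^i$. Then $\widehat{fg}=\hat f\hat g$ and $\hat s=1$. For any polynomial write $f(s)=f^{ev}(\sigma)+sf^{od}(\sigma)$ with $\sigma=s^2$.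

*Symmetric functions.* $e_k$, $h_k$ and $s_\lambda$ are elementary, complete and Schur polynomials ($h$ without index is always the rank of $\mathbb C^h$). In $k$ variables the $s_\lambda$ with at most $k$ rows form a basis of the symmetric polynomials, and $s_\lambda(u)\det(u_i^{k-r})=\det(u_i^{\lambda_r+k-r})$. Jacobi–Trudi says $s_\lambda=\det(h_{\lambda_i-i+j})$, with first row $h_{\lambda_1},h_{\lambda_1+1},\dots$. Adding a zero variable does not change $s_\lambda$ if $\lambda$ has at most $k$ rows. In characteristic 2, $\sum_k h_k(u)t^k=\prod(1+u_it)^{-1}$.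

*Resultants.* For monic $f$ put $\mathrm{Res}(f,g)=\prod_{f(u)=0}g(u)$, which is the determinant of multiplication by $g$ on $R[s]/f$. It is multiplicative in each variable.

*Graded Nakayama.* If $\mathcal P$ is a non-negatively graded connected ring and $M$ a bounded-below graded $\mathcal P$-module, homogeneous elements that generate $M/\mathcal P_+M$ generate $M$.

The next lemma produces elements that vanish on many strata and are known on one; it is used twice.

**Lemma 3 (minor principle).** Let $R$ be a commutative $\mathbb F$-algebra, $f=pf'$ and $\phi=p\phi'$ in $R[s]$, with $p,f'$ monic, $\deg f'=k$, $\deg p=w$. Consider the matrix of multiplication by $\phi$ on $R[s]/f$ in the basis of powers of $s$. All $r\times r$ minors with $r>k$ vanish. The $k\times k$ minors that use the top $k$ rows (those of $s^{k+w-1},\dots,s^w$) are exactly the elements $\mathrm{Res}(f',\phi')\,s_\lambda(\text{roots of }f')$, $\lambda$ running over the partitions in a box with $k$ rows and width $w$.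

*Proof.* Multiplication by $\phi$ is the composite
$$R[s]/f\xrightarrow{\ \mathrm{mod}\ f'\ }R[s]/f'\xrightarrow{\ \phi'\ }R[s]/f'\xrightarrow{\ p\ }R[s]/f ,$$
which passes through a free module of rank $k$, so larger minors vanish. In the matrix of the last map the top $k$ rows are unitriangular, since $s^ip$ has leading term $s^{i+w}$ for $0\le i<k$. By Cauchy–Binet the minor with the top $k$ rows and the columns $s^{j_1},\dots,s^{j_k}$, $k+w-1\ge j_1>\dots>j_k\ge0$, equals $\mathrm{Res}(f',\phi')\cdot\det(s^{j_1}\bmod f',\dots,s^{j_k}\bmod f')$. The last determinant is a universal polynomial in the coefficients of $f'$, so assume that $f'$ has independent roots $u_1,\dots,u_k$. Evaluating at the roots multiplies it by the Vandermonde determinant and gives $\det(u_i^{j_r})$. So it equals $s_\lambda(u)$ with $\lambda_i=j_i-(k-i)$, and $\lambda_1\le w$. $\square$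

*Example.* Let $f=(s+p_0)(s+u)$, $\phi=s+p_0$, so $k=w=1$, $\phi'=1$. Then $\phi\cdot1=s+p_0$ and $\phi\cdot s=u(s+p_0)$ modulo $f$. The determinant is $0$, and the top row is $(u,1)=(s_{(1)}(u),s_\emptyset)$.

**Lemma 4.** Let $\varpi(s)=\prod_{i=1}^b(s+s_i)=s^b+\varpi_1s^{b-1}+\dots+\varpi_b$ and $\Delta_b=\prod_{i<j}(s_i+s_j)$, in characteristic 2. Then $\Delta_b=\mathrm{Res}(\varpi^{ev},\varpi^{od})$ if $b$ is even, and $\Delta_b=\mathrm{Res}(\varpi^{od},\varpi^{ev})$ if $b$ is odd.

*Proof.* For $b=0$ both sides are $1$. Let $b\ge1$. In characteristic 2, $\varpi'(s)=\varpi^{od}(s^2)$, so $\Delta_b^2=\prod_k\varpi'(s_k)=\prod_k\varpi^{od}(s_k^2)=\mathrm{Res}(N,\varpi^{od})$ with $N(\sigma)=\prod(\sigma+s_k^2)$. Since $N(s^2)=\varpi(s)^2$, we have $N=(\varpi^{ev})^2+\sigma(\varpi^{od})^2$. Let $\ell\ne0$ be the leading coefficient of $\varpi^{od}$ ($\ell=\varpi_1$ for $b$ even, $\ell=1$ for $b$ odd). Exchanging the two products of root differences,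
$$\mathrm{Res}(N,\varpi^{od})=\ell^b\prod_{\varpi^{od}(\theta)=0}N(\theta)=\ell^b\prod_{\varpi^{od}(\theta)=0}\varpi^{ev}(\theta)^2 .$$
For $b$ even, $\varpi^{ev}$ is monic of degree $b/2$ and this is $\mathrm{Res}(\varpi^{ev},\varpi^{od})^2$. For $b$ odd, $\varpi^{od}$ is monic and it is $\mathrm{Res}(\varpi^{od},\varpi^{ev})^2$. Square roots are unique in a domain of characteristic 2. $\square$

*Example.* For $b=2$: $\varpi^{ev}=\sigma+\varpi_2$, $\varpi^{od}=\varpi_1$, and $\mathrm{Res}=\varpi_1=s_1+s_2$. For $b=3$: $\varpi^{od}=\sigma+\varpi_2$, $\varpi^{ev}=\varpi_1\sigma+\varpi_3$, and $\mathrm{Res}=\varpi_1\varpi_2+\varpi_3=(s_1+s_2)(s_1+s_3)(s_2+s_3)$.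

## 6. The rings $A_b=H_Q(H^*BO(b))$

This section computes the local contribution of a real bundle of rank $b$. Let
$$R_b=\mathbb F[x_1,\dots,x_b]^{S_b}=H^*(BO(b)),\quad s_i=x_i^2,\quad C_b=\mathbb F[s_1,\dots,s_b]^{S_b}=\mathbb F[\varpi_1,\dots,\varpi_b].$$
As $Q(x_i^2)=0$, $Q$ is $C_b$-linear. The graded dual of $C_b$ is $\mathbb F[\alpha_0,\alpha_1,\dots]_b$ (polynomial degree $b$, $\alpha_i$ of degree $2i$): $\alpha_{i_1}\cdots\alpha_{i_b}$ sends $f$ to the coefficient of $s_1^{i_1}\cdots s_b^{i_b}$. Let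
$$\mathcal A=\mathbb F[\alpha_i\ (i<\mu),\ \alpha_i^2\ (i\ge\mu)]\subset\mathbb F[\alpha_0,\alpha_1,\dots].$$

**Lemma 5.** $C_b\to H_Q(R_b)$ is surjective, and $A_b:=H_Q(R_b)=C_b/J_b$, where $J_b$ is the annihilator of $\mathcal A_b$. So $A_b$ is the graded dual of $\mathcal A_b$ and lies in even degrees.

*Proof.* Let $A=\langle a_0,a_1,\dots\rangle$ be dual to $\mathbb F[x]$. The dual of invariants is coinvariants, so $R_b$ has graded dual $\mathrm{Sym}^b(A)$, and the dual of the derivation $Q$ is a derivation $\delta$ of $\mathrm{Sym}(A)$. From $Qx^k=kx^{k+2\mu-1}$ we get $\delta a_{2i}=a_{2i-2\mu+1}$ for $i\ge\mu$, and $\delta=0$ on all other generators. Every odd index is $2i-2\mu+1$ for exactly one $i\ge\mu$. In $\mathbb F[a,a']$ with $\delta a=a'$, $\delta a'=0$, we have $\delta(a^ia'^j)=ia^{i-1}a'^{j+1}$, so the homology is $\mathbb F[a^2]$. By Künneth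
$$H(\mathrm{Sym}A)=\mathbb F[a_{2i},\,i<\mu]\otimes\mathbb F[a_{2i}^2,\,i\ge\mu].$$
The dual of $C_b\to R_b$ kills monomials with an odd index and sends $a_{2i}\mapsto\alpha_i$. On homology it is injective with image $\mathcal A_b$. Dualize; everything is of finite type. $\square$

*Example ($\mu=2$).* $A_1$ is dual to $\alpha_0,\alpha_1$, so $A_1=\mathbb F[s]/(s^2)$. $\mathcal A_2$ has basis $\alpha_0\alpha_1$, $\alpha_i^2$ $(i\ge0)$. The element $\varpi_1^2=s_1^2+s_2^2$ has no $s_1s_2$-term and $A_2$ is one-dimensional in that degree, detected by $\alpha_1^2$; so $\varpi_1^2=0$. Degree 6 of $A_2$ is zero, so $\varpi_1\varpi_2=0$. Powers of $\varpi_2$ are detected by the $\alpha_i^2$. Thus $A_2=\mathbb F[\varpi_1,\varpi_2]/(\varpi_1^2,\varpi_1\varpi_2)$.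

*Two specialization maps.* Consider $r:C_b\to C_{b-2}\otimes\mathbb F[t]$, $f\mapsto f(s_1,\dots,s_{b-2},t,t)$, and $r_1:C_b\to C_{b-1}$, $s_b\mapsto0$. On $\varpi(s)$ they act as $\varpi\mapsto(s+t)^2\varpi$ and $\varpi\mapsto s\varpi$. Let $\tau_k$ be dual to $t^k$. The dual of $r$ sends $y\otimes\tau_k$ to $\sum_{i+i'=k}y\alpha_i\alpha_{i'}$; terms with $i\ne i'$ cancel in pairs, so $y\otimes\tau_{2i}\mapsto y\alpha_i^2$ and $y\otimes\tau_{\text{odd}}\mapsto0$. The dual of $r_1$ is $y\mapsto\alpha_0y$. Both preserve $\mathcal A$, so $r,r_1$ induce $A_b\to A_{b-2}\otimes\mathbb F[t]$ and $A_b\to A_{b-1}$. We agree that $\ker r=A_b$ if $b\le1$ and $\ker r_1=A_0$ if $b=0$. A kernel is dual to the cokernel of the dual map. Hence, with $\alpha_I=\prod_{i\in I}\alpha_i$,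
$$\ker r\ \text{ is dual to }\ \langle\alpha_I:I\subset\{0,\dots,\mu-1\},|I|=b\rangle,\qquad \ker r\cap\ker r_1\ \text{ to }\ \langle\alpha_I:I\subset\{1,\dots,\mu-1\},|I|=b\rangle.\tag{3}$$

*The quotients $P_b^\nu$.* For $b,\nu\ge0$ let $I_b^\nu=\mathrm{span}\{s_\lambda\in C_b:\lambda_1>\nu-b\}$. By Pieri's rule for $e_k$ this is an ideal. Put $P_b^\nu=C_b/I_b^\nu$; it is $0$ if $b>\nu$. Let $b\le\nu$. Each $h_k$ with $k>\nu-b$ lies in $I_b^\nu$, and expanding Jacobi–Trudi along the first row shows $I_b^\nu=(h_k:k>\nu-b)$. The recurrence $h_k=\sum_{i=1}^be_ih_{k-i}$ ($k\ge1$) then gives $I^\nu_b=(h_{\nu-b+1},\dots,h_\nu)$. Since $\dim P_b^\nu=\binom\nu b$ (partitions in a $b\times(\nu-b)$ box) is finite, these $b$ homogeneous elements of positive degree in a polynomial ring on $b$ generators form a regular sequence.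

**Lemma 6.** As $C_b$-modules, up to shift, $\ker r=\Delta_bA_b\cong P_b^\mu$ and $\ker r\cap\ker r_1=\Delta_b\varpi_bA_b\cong P_b^{\mu-1}$.

*Proof.* We have $r(\Delta_b)=0$ if $b\ge2$ and $r_1(\varpi_b)=0$ if $b\ge1$; this gives "$\supseteq$" in both cases. For $f\in C_b$ the element $\Delta_bf$ annihilates all $\alpha_i^2y$, $y\in\mathcal A_{b-2}$. So it is zero in $A_b$ if and only if it annihilates all $\alpha_I$ with $I\subset\{0,\dots,\mu-1\}$, $|I|=b$. Now $\Delta_bs_\lambda$ is the sum of the distinct permutations of the monomial with exponent $\lambda+\delta$, $\delta=(b-1,\dots,0)$. So $\langle\Delta_bs_\lambda,\alpha_I\rangle$ is $1$ if $I$ is the set of entries of $\lambda+\delta$, and $0$ otherwise. Hence the annihilator of $\Delta_b\in A_b$ in $C_b$ is $\mathrm{span}\{s_\lambda:\lambda_1+b-1\ge\mu\}=I_b^\mu$. So $\Delta_bA_b\cong P_b^\mu$ has dimension $\binom\mu b$, which is $\dim\ker r$ by (3). Since $\varpi_bs_\lambda=s_{\lambda+1^b}$, the annihilator of $\Delta_b\varpi_b$ is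 $I_b^{\mu-1}$, and the dimensions $\binom{\mu-1}b$ agree again. $\square$

## 7. Strata of real planes by their complex parts

We now cut $X_d^\tau$ into $G$-invariant pieces with simple equivariant cohomology. For a real subspace $I\subset\mathbb C^h$ let $W_I=I\cap iI$, $a(I)=\dim_{\mathbb C}W_I$, and $S_a(d)=\{I\in X_d^0:a(I)=a\}$. For instance $\mathrm{Gr}_2(\mathbb R^4)=\mathrm{Gr}_2(\mathbb C^2)$ contains the closed set $S_1(2)=\mathbb{CP}^1$ of complex lines, of complex codimension $1$, and $S_0(2)$ is its complement.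

**Step 1: the strata for $\tau=0$.** Let $\varphi_V:V\otimes\mathbb C\to\mathbb C^h$ be the natural map. If $v\otimes1+v'\otimes i\mapsto0$ then $v=-iv'$, so the kernel is $\{-iw\otimes1+w\otimes i:w\in W_V\}$. Multiplication by $i$ there corresponds to $w\mapsto-iw$, so the kernel is $\overline{W_V}$. Thus $\dim\ker\varphi_V=a(V)$ and $\dim_{\mathbb C}(V+iV)=d-a(V)$. Put $\Sigma_{2a}=S_a(d)$.

**Step 2: the strata for $\tau=1$.** Let $\psi_V:V\otimes\mathbb C\to\mathbb C\oplus\mathbb C^h$ be natural, $\varphi_V$ its projection to $\mathbb C^h$, $k_1=\dim\ker\psi_V$, $k_2=\dim\ker\varphi_V$. Then $k_1\le k_2\le k_1+1$. Since the first coordinate of $v\otimes1+v'\otimes i$ is $v_0+iv_0'$ with $v_0,v_0'$ real, $\ker\psi_V\subset(V\cap\mathbb C^h)\otimes\mathbb C$ and $k_1=a(V\cap\mathbb C^h)$. Put $\Sigma_j=\{k_1+k_2=j\}$. From the inequalities, $\bigcup_{j'\ge2a}\Sigma_{j'}=\{k_1\ge a\}$ and $\bigcup_{j'\ge2a+1}\Sigma_{j'}=\{k_2\ge a+1\}$, which are closed. So, for both $\tau$, $X_{\le j}=\bigcup_{j'\le j}\Sigma_{j'}$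 is open and $\Sigma_j$ is closed in it.

Consider $\Sigma_{2a}$, where $k_1=k_2=a$. If $\mathbb R\oplus0\subset V$ then $\ker\varphi_V$ contains a vector not in $\ker\psi_V$ and $k_2=k_1+1$. So $V$ is the graph of some $f:I\to\mathbb R$ with $I=\mathrm{pr}\,V\subset\mathbb C^h$, and $k_2=a(I)$, $k_1=a(\ker f)$; these agree if and only if $f|_{W_I}=0$. So $\Sigma_{2a}$ is the vector bundle $(I/W_I)^*$ over $S_a(d)$, with zero section $S_a(d)\subset X_d^0\subset X_d^1$.

Consider $\Sigma_{2a+1}$, where $k_1=a$, $k_2=a+1$. Then $V\not\subset\mathbb C^h$ (otherwise $k_1=k_2$), so $V=V'+\mathbb R(1,v)$ with $V'=V\cap\mathbb C^h\in S_a(d-1)$, $v\in\mathbb C^h/V'$. The image of $\varphi_V$ is $V'+iV'+\mathbb Cv$, of dimension $(d-1-a)+[v\notin V'+iV']$, so $k_2=a+1$ if and only if $v\in(V'+iV')/V'$. So $\Sigma_{2a+1}$ is a vector bundle over $S_a(d-1)$ with zero section $\{V=\mathbb R\oplus V'\}$.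

*Example.* For $\tau=1$, $d=1$ we have $X=\mathbb{RP}^{2h}$. The stratum $\Sigma_1$ is the point $\mathbb R\oplus0$, and $\Sigma_0$ is its complement, a line bundle over $\mathbb{RP}^{2h-1}$ (for $h\ge1$).

**Step 3: the normal bundles are complex.** In $X_{\le j}$, $\Sigma_j$ is the locus where a map $\theta$ of complex $G$-bundles has its largest kernel dimension: $\theta=\varphi$ for $\tau=0$; $\theta=\psi$ for $\tau=1$, $j=2a$ (there $k_1\le a$); $\theta=\varphi$ for $\tau=1$, $j=2a+1$ (there $k_2\le a+1$). We claim that $\Sigma_j$ is a closed $G$-submanifold of $X_{\le j}$ with $G$-normal bundle $\mathrm{Hom}_{\mathbb C}(K,\mathrm{coker})$, $K=\ker\theta$.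

Near a point with kernel $K$ and cokernel $\mathrm{coker}$ write $\theta=\begin{pmatrix}M&B\\E&Y\end{pmatrix}$ in local trivializations, $M$ invertible, $Y\in\mathrm{Hom}_{\mathbb C}(K,\mathrm{coker})$, and $B,E,Y$ zero at the point. The locus is $Y-EM^{-1}B=0$, and the derivative of this function at the point is that of $Y$, the intrinsic derivative. If it is onto, the claim follows, equivariantly because the intrinsic derivative is canonical. A tangent vector at $V$ is represented by $\xi\in\mathrm{Hom}_{\mathbb R}(V,\mathbb R^\tau\oplus\mathbb C^h)$. Trivializing along $V_t=(1+t\xi)V$ we see that its intrinsic derivative is the class of $\xi_{\mathbb C}|_K$ (projected to $\mathbb C^h$ if $\theta=\varphi$). For $\varphi$ this is onto, since $\mathrm{Hom}_{\mathbb R}(V,\mathbb C^h)=\mathrm{Hom}_{\mathbb C}(V_{\mathbb C},\mathbb C^h)$ maps onto $\mathrm{Hom}_{\mathbb C}(K,\mathbb C^h)$. For $\psi$ we also need $\mathrm{Hom}_{\mathbb R}(V,\mathbb R)\to\mathrm{Hom}_{\mathbb C}(K,\mathbb C)$ to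 be onto. $K=\ker\psi_V$ contains no nonzero real vector $v\otimes1$, so the conjugation-stable space $K\cap\overline K$ is $0$, and $K\oplus\overline K$ is the complexification of a real $U_0\subset V$ with $\dim_{\mathbb R}U_0=2\dim_{\mathbb C}K$. A real functional on $U_0$ that vanishes on $K$ vanishes on $\overline K$, hence is $0$. So $\mathrm{Hom}_{\mathbb R}(U_0,\mathbb R)\to\mathrm{Hom}_{\mathbb C}(K,\mathbb C)$ is injective between spaces of real dimension $2\dim_{\mathbb C}K$, so onto.

**Step 4: the equivariant cohomology of the strata.** Let $V\in S_a(2a+b)$ and $V=W\oplus U$ with $W=W_V$. Counting dimensions, $V+iV=W\oplus U\oplus iU$. Choose a complex basis of $W$, a real basis of $U$, and extend to a complex basis of $\mathbb C^h$. This shows that $GL_h(\mathbb C)$ acts transitively on $S_a(2a+b)$, which is nonempty if and only if $a,b,a'\ge0$ with $a'=h-a-b$. An element stabilizing $V$ preserves $W$ and $V+iV$, and acts on $(V+iV)/W$ preserving $V/W$. So in such a basis the stabilizer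 consists of all block upper triangular matrices with diagonal blocks in $GL_a(\mathbb C)$, $GL_b(\mathbb R)$, $GL_{a'}(\mathbb C)$ and arbitrary complex blocks above the diagonal: the block-diagonal group extended by a contractible group. Since $U(h)\simeq GL_h(\mathbb C)$,
$$S_a(2a+b)_{hG}\simeq BU(a)\times BO(b)\times BU(a'),$$
with universal bundles $W$, $U\cong V/W$, $Z=\mathbb C^h/(V+iV)$, and $V\cong W\oplus U$, $\mathbb C^h\cong W\oplus U_{\mathbb C}\oplus Z$.

Index strata by $j=2a+\eta$, $\eta\in\{0,1\}$ ($\eta=0$ if $\tau=0$), $a\ge0$, $b=d-j\ge0$, $a'=h-a-b=h-d+\lceil j/2\rceil\ge0$. Let $J^\tau$ be the set of these $j$. As $a'$ is nondecreasing in $j$, within $j\le d$ the set $J^\tau$ is closed under $j\mapsto j+2$, and $J^1$ also under $j\mapsto j+1$. Put $D_j=\mathbb F[\kappa_1,\dots,\kappa_a,\kappa_1',\dots,\kappa'_{a'}]$ and let $\kappa(s),\kappa'(s)$ be the polynomials of $W,Z$. Then $H_G^*(\Sigma_j)=R_b\otimes D_j$, $Q$ is $D_j$-linear, and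
$$N(\Sigma_j):=H_Q(H_G^*(\Sigma_j))=A_b\otimes D_j,\qquad c_V=s^\eta\kappa^2\varpi,\qquad g=\kappa\kappa'\varpi.\tag{4}$$

**Step 5: Euler classes.** The mod 2 Euler class of $\mathrm{Hom}_{\mathbb C}(K,\mathrm{coker})$ is $\mathrm{Res}(K(s),\mathrm{coker}(s))$. Restrict to the zero section. For $\eta=0$, $K\cong\overline W$ has polynomial $\kappa$. For $\eta=1$, $K\cong\mathbb C\oplus\overline W$ has polynomial $s\kappa$. The polynomial of $\mathrm{coker}$ is (target)$\cdot K(s)/c_V(s)$. By (4) this is $\kappa'$ for $\tau=0$; $sg\,\kappa/(\kappa^2\varpi)=s\kappa'$ for $\tau=1,\eta=0$; $g\,s\kappa/(s\kappa^2\varpi)=\kappa'$ for $\tau=1,\eta=1$. So the Euler class $E_j$ is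
$$\mathrm{Res}(\kappa,\kappa')\ (\tau=0),\qquad\mathrm{Res}(\kappa,s\kappa')\ (\tau=1,\eta=0),\qquad\mathrm{Res}(s\kappa,\kappa')\ (\tau=1,\eta=1),\tag{5}$$
a nonzero element of the domain $D_j$. So it acts injectively on $R_b\otimes D_j$ and on $A_b\otimes D_j$.

**Step 6: short exact sequences.** By an equivariant tubular neighborhood and the Thom isomorphism, $H_G^*(X_{\le j},X_{<j})\cong H_G^*(\Sigma_j)$ up to an even shift, and $H_G^*(\Sigma_j)\to H_G^*(X_{\le j})\to H_G^*(\Sigma_j)$ is multiplication by $E_j$. As this is injective, the long exact sequence breaks up: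
$$0\to H_G^*(\Sigma_j)\to H_G^*(X_{\le j})\to H_G^*(X_{<j})\to0 .$$
It commutes with $Q$: the Thom class of a complex bundle of rank $k$ is pulled back from $MU(k)$, whose cohomology is even, so it is killed by $Q$. The connecting map in $Q$-homology changes the parity of the degree, while $N(\Sigma_j)=A_b\otimes D_j$ and, by induction, $N(X_{<j}):=H_Q(H^*_G(X_{<j}))$ are in even degrees. So it vanishes,
$$0\to N(\Sigma_j)\to N(X_{\le j})\to N(X_{<j})\to0\tag{6}$$
is exact, $N(X_{\le j})$ is even, and the composite $N(\Sigma_j)\to N(X_{\le j})\to N(\Sigma_j)$ is multiplication by $E_j$, still injective.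

**Lemma 7.** $N(X_{\le j})\to\prod_{j'\in J^\tau,\,j'\le j}A_{d-j'}\otimes D_{j'}$ is injective. In particular $N_d^\tau\to\prod_{j\in J^\tau}A_{d-j}\otimes D_j$ is injective.

*Proof.* Induct on $j$. An element that dies on all strata dies in $N(X_{<j})$, so it comes from $y\in N(\Sigma_j)$ with $E_jy=0$; so $y=0$. $\square$

## 8. Chern classes of $V\otimes\mathbb C$ generate $N_d^\tau$

By Lemma 7 an element of $N_d^\tau$ is a tuple of components. We now find out which tuples occur. Let
$$\mathcal P=\mathbb F[c_1,\dots,c_d]\otimes C,\qquad c(s)=s^d+c_1s^{d-1}+\dots+c_d,$$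
and map $\mathcal P\to N_d^\tau$ by $c\mapsto c_V$; the coefficients $w_i(V)^2$ are $Q$-closed. On strata the map is given by (4).

**Lemma 8.** $\mathcal P\to N_d^\tau$ is surjective. Hence $N_d^\tau$ is the image of $\mathcal P$ in $\prod_{j\in J^\tau}A_{d-j}\otimes D_j$.

*Proof.* **Step 1: reduction to one stratum.** We show by induction that $\mathcal P\to N(X_{\le j})$ is onto. By (6) it suffices to hit the image of $N(\Sigma_j)$. An element of $\mathcal P$ that vanishes on all strata $j'<j$ vanishes in $N(X_{<j})$ by Lemma 7. So in $N(X_{\le j})$ it is the image of some $y\in N(\Sigma_j)$, and its component at $j$ is $E_jy$, which determines $y$. So it suffices that the ideal of elements of $\mathcal P$ vanishing on all strata $j'<j$ maps onto $E_j\cdot(A_b\otimes D_j)$.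

**Step 2: minors.** Apply Lemma 3 to multiplication on $\mathcal P[s]/c$ by $g$, with minors of size $a$, if $\tau=0$; by $sg$, with size $a$, if $\tau=1$, $\eta=0$; by $g$, with size $a+1$, if $\tau=1$, $\eta=1$. On a stratum $j'=2a''+\eta'$, with its own $\kappa,\kappa',\varpi$, (4) gives
$$(c,g)=\begin{cases}\kappa\varpi\cdot(\kappa,\kappa')&\eta'=0\\\kappa\varpi\cdot(s\kappa,\kappa')&\eta'=1\end{cases}\qquad(c,sg)=\begin{cases}\kappa\varpi\cdot(\kappa,s\kappa')&\eta'=0\\s\kappa\varpi\cdot(\kappa,\kappa')&\eta'=1.\end{cases}$$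
So minors of size $>a''+\eta'$ (for $g$), resp. $>a''$ (for $sg$), vanish there. Let $j'<j$. If $\eta=0$ then $a''<a$, and $\eta'=0$ if $\tau=0$; so the minors of size $a$ vanish. If $\eta=1$ then $j'\le2a$, so $a''+\eta'\le a$, and the minors of size $a+1$ vanish. On stratum $j$ itself, comparison with (5) shows that the resultant is $E_j$, and $p=\kappa\varpi$ has degree $a+b$ in all three cases. Let $u=(u_1,\dots,u_a)$ be the roots of $\kappa$. The minors give $E_js_\lambda(u)$ for all $\lambda$ with at most $a$ rows and $\lambda_1\le a+b$; for $\eta=1$ use $s_\lambda(u,0)=s_\lambda(u)$.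

**Step 3: these Schur polynomials generate.** It remains to see that the $s_\lambda(u)$, $\lambda_1\le a+b$, generate $C_b\otimes D_j$ as a $\mathcal P$-module. By Nakayama pass to the quotient by $\hat\kappa^2\hat\varpi=1$ and $\hat\kappa\hat\kappa'\hat\varpi=1$. There $\hat\varpi=\hat\kappa^{-2}=\sum h_k(u_1^2,\dots,u_a^2)t^{2k}$ and $\hat\kappa'=\hat\kappa'\hat\kappa^2\hat\varpi=\hat\kappa$. So the quotient is generated as a ring by the $\kappa_i$, and $h_k(u^2)=0$ in it for $2k>b$. (Further relations, such as $\kappa_i=0$ for $i>a'$, do no harm to a spanning statement.) Now $\mathbb F[\kappa_1,\dots,\kappa_a]$ is spanned over $\mathbb F[\kappa_1^2,\dots,\kappa_a^2]$, the symmetric polynomials in the $u_i^2$, by the products $\prod\kappa_i^{\varepsilon_i}$, $\varepsilon_i\in\{0,1\}$. By Jacobi–Trudi $s_\nu(u^2)=0$ in the quotient if $\nu_1>\lfloor b/2\rfloor$. So the quotient is spanned by the $\prod\kappa_i^{\varepsilon_i}s_\nu(u^2)$ with $\nu_1\le\lfloor b/2\rfloor$, which have degree at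 most $a+2\lfloor b/2\rfloor\le a+b$ in each $u_i$. Finally, a symmetric polynomial of degree $\le M$ in each variable is a combination of $s_\lambda(u)$ with $\lambda_1\le M$: the $s_\lambda$ are unitriangular in the monomial symmetric functions for the dominance order, and going down in that order does not increase $\lambda_1$. $\square$

## 9. $\mathrm{Tor}$ over $C$, and the loss in the filtration by strata

The natural next move is to insert the filtration given by (6), with quotients $A_b\otimes D_j$, into Lemma 2. To test it we need a way to compute $\mathrm{Tor}$.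

**Lemma 9.** Let $0\le b\le h$, $C'=\mathbb F[\gamma_1,\dots,\gamma_{h-b}]$, and let $C\to C_b\otimes C'$ be given by $g=\varpi\gamma$. For a finitely generated graded $C_b$-module $M$, $\mathrm{Tor}_*^C(M\otimes C',\mathbb F)$ is the homology of the Koszul complex of $M$ on $h_{h-b+1},\dots,h_h\in C_b$. In particular, for $b\le\nu\le h$, $\dim\mathrm{Tor}_*^C(P_b^\nu\otimes C',\mathbb F)=2^b\binom\nu b$.

*Proof.* $C_b\otimes C'=H^*(BU(b)\times BU(h-b))$ is free over $C=H^*(BU(h))$. Imposing $\hat\varpi\hat\gamma=1$ gives $\gamma_i=h_i$ for $i\le h-b$ and leaves $h_k=0$ for $k>h-b$, so $(C_b\otimes C')\otimes_C\mathbb F=C_b/I_b^h$. Let $\mathbf K$ be a free resolution of $M$ over $C_b$. Then $\mathbf K\otimes C'$ resolves $M\otimes C'$ by free $C_b\otimes C'$-modules, hence by free $C$-modules. So the $\mathrm{Tor}$ is $H(\mathbf K\otimes_{C_b}C_b/I_b^h)=\mathrm{Tor}^{C_b}(M,C_b/I_b^h)$. By Section 6 the Koszul complex on $h_{h-b+1},\dots,h_h$ resolves $C_b/I_b^h$; tensor it with $M$. For $M=P_b^\nu$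 all these elements lie in $I_b^h\subset I_b^\nu$, so the differentials vanish and we get $P_b^\nu\otimes\Lambda^*(\mathbb F^b)$. $\square$

*Test: $n=1$, $\tau=0$, $d=2$, $h=3$, so $X=\mathrm{Gr}_2(\mathbb R^6)$.* The answer in Theorem B is $[x^2](1+x)^4(1+x^2)=7$. There are two strata. For $j=2$ ($a=1,b=0,a'=2$), $N(\Sigma_2)=D_2$ is free of rank $3$ over $C$ and has $\mathrm{Tor}$ of dimension $3$. For $j=0$ ($a=0,b=2,a'=1$), $N(\Sigma_0)=A_2\otimes C'$ with $A_2=\mathbb F[\varpi_1,\varpi_2]/(\varpi_1^2,\varpi_1\varpi_2)$, and Lemma 9 asks for the Koszul homology of $A_2$ on $h_2=\varpi_1^2+\varpi_2$ and $h_3=\varpi_1^3$, which act as $\varpi_2$ and $0$. Multiplication by $\varpi_2$ on $A_2$ has kernel $\langle\varpi_1\rangle$ and cokernel $\langle1,\varpi_1\rangle$, so the total is $2\cdot3=6$. The resulting bound is $3+6=9$, not $7$. So (6) is exact but not sharp for our purpose. The infinite tail of $A_2$ (powers of $\varpi_2$) is tied to the neighboring stratum, and $\mathrm{Tor}$ of the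 two pieces separately does not see this.

The way out is to filter from the other end. Instead of the image of the Thom classes of $\Sigma_j$, which is supported on strata $\ge j$, take the elements whose components vanish on all strata $>j$. In the test this gives $4+3=7$, as we check after Proposition 11.

## 10. The filtration by support and the bounds for Grassmannians

Let $\gamma=\kappa\kappa'$, let $T_j\subset D_j$ be the subring generated by the $\kappa_i^2$ and the coefficients $\gamma_i$ of $\gamma$, and let $C'=\mathbb F[\gamma_1,\dots,\gamma_{h-b}]$; note $h-b=a+a'$. For $a=a'=1$, for example, $\kappa_1^2=\gamma_1\kappa_1+\gamma_2$, so $D_j=C'\oplus C'\kappa_1$ while $T_j=C'\oplus C'\gamma_1\kappa_1$ is smaller.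

**Lemma 10.** $T_j$ is a free graded $C'$-module of rank $\binom{h-b}a$.

*Proof.* $D_j=H^*(BU(a)\times BU(a'))$ is $C'$-free on a homogeneous basis $\mathcal B$ of size $\binom{h-b}a$. So the ring $D_j^{(2)}$ of squares is spanned over the squares of $C'$ by $\{v^2:v\in\mathcal B\}$. Dividing $\gamma^2$ by $\kappa^2$, monic polynomials in $s^2$ with coefficients in $T_j$, shows $\kappa_i'^2\in T_j$. So $T_j=C'\cdot D_j^{(2)}$ is spanned over $C'$ by the $v^2$. The finite extension $\mathrm{Frac}\,D_j/\mathrm{Frac}\,C'$ lies in the Galois extension generated by the roots of $\gamma$, so it is separable. For a finite separable extension $\mathbb L/\mathbb K$ in characteristic 2, $\mathbb L$ is both separable and purely inseparable over $\mathbb K\mathbb L^2$, so $\mathbb L=\mathbb K\mathbb L^2$, and the squares of a basis span $\mathbb L$, hence form a basis. Thus the $v^2$ are independent. $\square$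

For $N=N_d^\tau$ put $N^{(j)}=\{\nu\in N:\nu_{j'}=0\ \text{for all }j'>j\}$ and $\Gamma_j=\{\nu_j:\nu\in N^{(j)}\}\subset A_b\otimes D_j$. This is a finite filtration by $\mathcal P$-submodules with quotients $\Gamma_j$, $j\in J^\tau$.

**Proposition 11.** $\Gamma_j=\Delta_bA_b\otimes T_j$ if $\tau=0$, and $\Gamma_j=\Delta_b\varpi_bA_b\otimes T_j$ if $\tau=1$.

*Proof.* **Step 1: $\Gamma_j\subseteq$, by comparing neighboring strata.** By (4) the image of $\mathcal P$ in $A_b\otimes D_j$ lies in $A_b\otimes T_j$. Components on neighboring strata are linked by the following pairs of maps, all compatible with the maps from $\mathcal P$.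

- If $b\ge2$: the stratum $j+2$ has the same $\eta$ and the parameters $a+1,b-2,a'+1$. Take $A_b\otimes D_j\xrightarrow{r}A_{b-2}\otimes\mathbb F[t]\otimes D_j\leftarrow A_{b-2}\otimes D_{j+2}$, the right map being $\kappa\mapsto(s+t)\kappa$, $\kappa'\mapsto(s+t)\kappa'$. Both ways $c\mapsto s^\eta(s+t)^2\kappa^2\varpi$ and $g\mapsto(s+t)^2\kappa\kappa'\varpi$.
- If $\tau=1$, $b\ge1$, $j=2a$: the stratum $j+1$ has $\eta=1$ and $a,b-1,a'+1$. Take $A_b\otimes D_j\xrightarrow{r_1}A_{b-1}\otimes D_j\leftarrow A_{b-1}\otimes D_{j+1}$, the right map being $\kappa\mapsto\kappa$, $\kappa'\mapsto s\kappa'$. Both ways $c\mapsto s\kappa^2\varpi$ and $g\mapsto s\kappa\kappa'\varpi$.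
- If $\tau=1$, $b\ge1$, $j=2a+1$: the stratum $j+1$ has $\eta=0$ and $a+1,b-1,a'$. Take the same with $\kappa\mapsto s\kappa$, $\kappa'\mapsto\kappa'$. Both ways $c\mapsto s^2\kappa^2\varpi$ and $g\mapsto s\kappa\kappa'\varpi$.

These strata belong to $J^\tau$ by the closure properties in Section 7. Let $\nu\in N^{(j)}$. It is the image of an element of $\mathcal P$ by Lemma 8, and $\nu_{j+2}=0$, also $\nu_{j+1}=0$ if $\tau=1$. So $(r\otimes1)\nu_j=0$, and $(r_1\otimes1)\nu_j=0$ if $\tau=1$. Hence $\nu_j\in\ker r\otimes T_j$, resp. $\nu_j\in(\ker r\cap\ker r_1)\otimes T_j$, and Lemma 6 identifies the kernels.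

**Step 2: $\Gamma_j\supseteq$, elements from minors.** Write $\kappa(s)^2=\kappa^{(2)}(\sigma)$, monic of degree $a$. On a stratum (4) gives
$$\eta=0:\ c^{ev}=\kappa^{(2)}\varpi^{ev},\ c^{od}=\kappa^{(2)}\varpi^{od};\qquad\eta=1:\ c^{ev}=\kappa^{(2)}\sigma\varpi^{od},\ c^{od}=\kappa^{(2)}\varpi^{ev}.$$
$c^{ev}$ is monic if $d$ is even, $c^{od}$ if $d$ is odd. We apply Lemma 3 to multiplication by $\phi$ on $\mathcal P[\sigma]/f$ for suitable $f,\phi$. On a stratum $j'$ put $b'=d-j'$; then $d\equiv b'+\eta'$ mod 2. Let $\beta=\lfloor b/2\rfloor$, $\omega(\sigma)=\sigma^\beta+\varpi_2\sigma^{\beta-1}+\dots+\varpi_{2\beta}$, which is $\varpi^{ev}$ for $b$ even and $\varpi^{od}$ for $b$ odd, and let $\rho$ be the roots of $\omega$.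

*Case $\tau=0$.* Take $(f,\phi)=(c^{ev},c^{od})$ for $d$ even, $(c^{od},c^{ev})$ for $d$ odd, and minors of size $\beta$. At $j'$ the pair is $\kappa^{(2)}(\varpi^{ev},\varpi^{od})$, resp. $\kappa^{(2)}(\varpi^{od},\varpi^{ev})$, so $k=\lfloor b'/2\rfloor$ in Lemma 3. For $j'>j$ we have $b'\le b-2$ and the minors vanish. At $j$, by Lemma 4, they are $\Delta_bs_\lambda(\rho)$, $\lambda$ in a $\beta\times a$ box.

*Case $\tau=1$, $b$ even.* Take $(f,\phi)=(c^{ev},\sigma c^{od})$ for $d$ even (then $\eta=0$) and $(c^{od},c^{ev})$ for $d$ odd (then $\eta=1$), size $b/2$. At $j'$ with $b'$ even the pair is $\kappa^{(2)}(\varpi^{ev},\sigma\varpi^{od})$ for both parities of $d$. With $b'$ odd it is $\kappa^{(2)}\sigma(\varpi^{od},\varpi^{ev})$ for $d$ even and $\kappa^{(2)}(\varpi^{od},\varpi^{ev})$ for $d$ odd. So $k=\lfloor b'/2\rfloor<b/2$ for $b'<b$, and the minors vanish for $j'>j$. At $j$ they are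
$$\mathrm{Res}(\varpi^{ev},\sigma\varpi^{od})s_\lambda(\rho)=\varpi^{ev}(0)\Delta_bs_\lambda(\rho)=\varpi_b\Delta_bs_\lambda(\rho),$$
$\lambda$ in a $\beta\times a$ box.

*Case $\tau=1$, $b$ odd.* Take $(f,\phi)=(c^{ev},c^{od})$ for $d$ even (then $\eta=1$) and $(\sigma c^{od},c^{ev})$ for $d$ odd (then $\eta=0$), size $\frac{b+1}2$. At $j'$ with $b'$ odd the pair is $\kappa^{(2)}(\sigma\varpi^{od},\varpi^{ev})$. With $b'$ even it is $\kappa^{(2)}(\varpi^{ev},\varpi^{od})$ for $d$ even and $\kappa^{(2)}\sigma(\varpi^{ev},\varpi^{od})$ for $d$ odd. So $k=\lceil b'/2\rceil\le\frac{b-1}2$ for $b'<b$, and the minors vanish for $j'>j$. At $j$ they are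
$$\mathrm{Res}(\sigma\varpi^{od},\varpi^{ev})s_\lambda(0,\rho)=\varpi^{ev}(0)\Delta_bs_\lambda(0,\rho)=\varpi_b\Delta_bs_\lambda(0,\rho),$$
with box width $\deg\kappa^{(2)}=a$. For $\lambda$ with at most $\beta=\frac{b-1}2$ rows this is $\varpi_b\Delta_bs_\lambda(\rho)$.

So $\Gamma_j$ contains the $\mathcal P$-span of the $\Delta_bs_\lambda(\rho)$, resp. $\Delta_b\varpi_bs_\lambda(\rho)$, $\lambda$ in a $\beta\times a$ box.

**Step 3: this span is everything.** It suffices that these $s_\lambda(\rho)$ generate $C_b\otimes T_j$ over $\mathcal P$. By Nakayama impose $\hat\varpi(t)\,\widehat{\kappa^{(2)}}(t^2)=1$ and $\hat\varpi\hat\gamma=1$. The first relation makes $\hat\varpi$ even in $t$, so the odd-index coefficients of $\varpi$ vanish, $\hat\varpi(t)=\hat\omega(t^2)$, and $\widehat{\kappa^{(2)}}=1/\hat\omega$; that is, $\kappa_i^2=h_i(\rho)$ for $i\le a$ and $h_k(\rho)=0$ for $k>a$. The second gives $\hat\gamma=1/\hat\varpi$. So the quotient is generated as a ring by $\varpi_2,\varpi_4,\dots,\varpi_{2\beta}$,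 the elementary symmetric functions of $\rho$. It is spanned by the $s_\lambda(\rho)$, and $s_\lambda(\rho)=0$ if $\lambda_1>a$ by Jacobi–Trudi. $\square$

By Lemma 6, up to shift, $\Gamma_j\cong P_b^\mu\otimes T_j$ for $\tau=0$ and $\Gamma_j\cong P_b^{\mu-1}\otimes T_j$ for $\tau=1$. $C$ acts through $g=\varpi\gamma$, that is, through $C\to C_b\otimes C'$. So if $M$ is a graded free $C'$-module of rank $\binom{h-b}a$ and $h\ge\nu$, Lemma 9 gives
$$\dim\mathrm{Tor}^C_*(P_b^\nu\otimes M,\mathbb F)=2^b\binom\nu b\binom{h-b}a\quad(\text{zero if }b>\nu).\tag{7}$$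
Summation is a binomial identity:
$$\sum_{a,b}2^b\tbinom\nu b\tbinom{h-b}ax^{b+2a}=(1+x^2)^{h-\nu}\sum_b\tbinom\nu b(2x)^b(1+x^2)^{\nu-b}=(1+x)^{2\nu}(1+x^2)^{h-\nu}.\tag{8}$$

*The test of Section 9 again ($\mu=2$, $h=3$, $d=2$, $\tau=0$).* $\Gamma_0=\Delta_2A_2\otimes C'=\langle\varpi_1\rangle\otimes C'$ contributes $2^2\binom22\binom10=4$, and $\Gamma_2=T_2$ contributes $\binom31=3$. The total is $7$.

**Proposition 12.** Let $d\ge0$.
(i) If $h=\mu+l$: $\dim H_Q(H^*\mathrm{Gr}_d(\mathbb R^{2h}))\le[x^d](1+x)^{2\mu}(1+x^2)^l$.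
(ii) If $h=\mu-1+l$: $\dim H_Q(H^*\mathrm{Gr}_d(\mathbb R^{2h+1}))\le[x^d](1+x)^{2\mu-1}(1+x^2)^l$.

*Proof.* Apply Lemma 2 to $L=H_G^*(X_d^\tau)$ and subadditivity to the filtration by the $N^{(j)}$. Lemma 10 and (7) apply to each quotient, with $\nu=\mu$ for $\tau=0$ and $\nu=\mu-1$ for $\tau=1$; in both cases $h-\nu=l$. Sum with (8): for $\tau=0$, $d=b+2a$. For $\tau=1$, $d=b+2a+\eta$ with $\eta\in\{0,1\}$, which gives an extra factor $1+x$. $\square$

## 11. Proof of (2) for $m$ even: duality on $\mathrm{Gr}_{d-1}(\mathbb R^{m-1})$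

Let $\epsilon=0$, $m=2\mu+2l$. Put $X=\mathrm{Gr}_{d-1}(\mathbb R^{m-1})$, so $C_d(\mathbb R^m)=X^{V^\perp}$ by Lemma 1.

**Step 1: integrating $Q$.** Let $\xi$ be the normal bundle of $X$ in a sphere $S^{N'}$ of large dimension. The collapse map $S^{N'}\to X^\xi$ sends $U_\xi z$ to $\int_Xz$ times the generator, and $Q=0$ on $\tilde H^*(S^{N'})$. As $Q(U_\xi z)=U_\xi(Qz+v_\xi z)$, we get $\int_X(Qz+v_\xi z)=0$. Since $TX\oplus\xi$ is stably trivial, $v_\xi=v_{TX}$, so $\int_XQz=\int_Xv_{TX}z$.

**Step 2: $v_{TX}=v_{V^\perp}$.** From $TX\oplus(V\otimes V)=(m-1)V$ and $v_{V\otimes V}=\sum_{i,j}(x_i+x_j)^q=0$ (diagonal terms vanish, the others cancel in pairs) we get $v_{TX}=(m-1)v_V=v_V$, because $m-1$ is odd. Also $v_V=v_{V^\perp}$, as $V\oplus V^\perp$ is trivial.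

**Step 3: duality.** For the perfect pairing $\langle U_{V^\perp}x,y\rangle=\int_Xxy$ between $\tilde H^*(X^{V^\perp})$ and $H^*(X)$,
$$\langle Q(U_{V^\perp}x),y\rangle+\langle U_{V^\perp}x,Qy\rangle=\int_X\big(Q(xy)+v_{V^\perp}xy\big)=\int_X(v_{TX}+v_{V^\perp})xy=0 .$$
So the two complexes are dual, and
$$\dim H_Q(\tilde H^*C_d(\mathbb R^m))=\dim H_Q(H^*\mathrm{Gr}_{d-1}(\mathbb R^{m-1})).$$
As $m-1=2h+1$ with $h=\mu-1+l$, Proposition 12(ii) for $d-1$ gives (2).

For $m$ odd, Step 2 fails: $v_{TX}=(m-1)v_V=0\ne v_V$ in general. The conclusion fails as well. For $d=2$, $\epsilon=1$, $l\ge1$, Section 3 gives $\dim H_Q(\tilde H^*C_2(\mathbb R^m))=2\mu-2$, whereas in $H^*(\mathbb{RP}^{m-2})$ there are $l-1$ odd $i\le m-2-q=2l-2$, so $\dim H_Q=(m-1)-2(l-1)=2\mu$. We need another argument.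

## 12. Proof of (2) for $m$ odd: the kernel of $N_d^1\to N_d^0$

Let $\epsilon=1$, $m=2\mu-1+2l=2h+1$, $h=\mu-1+l$. Now $C_d(\mathbb R^m)=X_d^1/X_d^0$, with both terms in our family.

**Step 1: an equivariant model of the cofiber.** The map $L^1=H_G^*(X_d^1)\to L^0=H_G^*(X_d^0)$ is onto, because the $w_i(V)$ generate, and $L^0$ is free. So its kernel $L'$ is a graded free $C$-module of finite rank, and $L'\otimes_C\mathbb F=\ker(H^*X_d^1\to H^*X_d^0)=\tilde H^*(C_d(\mathbb R^m))$, compatibly with $Q$. By Lemma 8, $N_d^1\to N_d^0$ is onto, so the connecting map in the long exact sequence vanishes and $N':=H_Q(L')=\ker(N_d^1\to N_d^0)$. The zero section of $\Sigma_{2a}\subset X_d^1$ is the stratum $S_a(d)$ of $X_d^0$, and $J^0$ is the set of even elements of $J^1$, with the same $D_j$, $T_j$. So $N_d^1\to N_d^0$ is the projection to the components with $j$ even: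
$$N'=\{\nu\in N_d^1:\nu_j=0\text{ for all even }j\}.$$

**Step 2: an upper estimate for the quotients.** Filter $N'$ by $N'\cap N^{(j)}$. The quotients are $0$ for $j$ even and $\Gamma_j'\subset\Gamma_j=\Delta_b\varpi_bA_b\otimes T_j$ for $j=2a+1$. If $a'\ge1$, the stratum $j-1=2a$ exists, with parameters $a,b+1,a'-1$. As $\nu_{j-1}=0$, the $r_1$-comparison of Section 10 for the pair $(j-1,j)$ shows that $\nu_j$ dies under $D_j\to D_{j-1}$, $\kappa\mapsto\kappa$, $\kappa'\mapsto s\kappa'$. This maps $T_j$ onto $T_{j-1}$, with $\gamma\mapsto s\gamma$. Let $\mathcal I_j=\ker(T_j\to T_{j-1})$, with $T_{j-1}:=0$ if $a'=0$. Then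
$$\Gamma_j'\subset\Delta_b\varpi_bA_b\otimes\mathcal I_j.\tag{9}$$

**Step 3: $\mathcal I_j$ is a free graded $C'$-module of rank $\binom{h-b}a$.** For $a'=0$ this is Lemma 10. If $a'\ge1$, $T_{j-1}$ is free of finite rank over $\mathbb F[\gamma_1,\dots,\gamma_{h-b-1}]=C'/(\gamma_{h-b})$ by Lemma 10 for $j-1$. So over $C'$ it has projective dimension $\le1$ and rank $0$. Hence $\mathcal I_j$, the kernel of a surjection from a free module of finite rank, is projective, so free, of the rank of $T_j$.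

**Step 4: equality in (9).** Write $\mathrm{HS}$ for Hilbert series. By Proposition 11 for both $\tau$,
$$\mathrm{HS}(N')=\mathrm{HS}(N_d^1)-\mathrm{HS}(N_d^0)=\sum_{j\text{ odd}}\mathrm{HS}(\Delta_b\varpi_bA_b)\mathrm{HS}(T_j)-\sum_{j\text{ even}}\mathrm{HS}(\Delta_bA_b/\Delta_b\varpi_bA_b)\mathrm{HS}(T_j).$$
By Lemma 6 and (3), $\Delta_bA_b/\Delta_b\varpi_bA_b=\ker r/(\ker r\cap\ker r_1)$ is dual to the span of the $\alpha_I$ with $0\in I\subset\{0,\dots,\mu-1\}$, $|I|=b$. Since $\alpha_0$ has degree $0$, removing $0$ from $I$ shows that for $b\ge1$ it has the Hilbert series of $\Delta_{b-1}\varpi_{b-1}A_{b-1}$; for $b=0$ it is $0$. So the term of an even $j$ with $b\ge1$ pairs with the term of the odd index $j+1\in J^1$, whose $b$ is one less. The odd indices not reached are those with $a'=0$. Hence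
$$\mathrm{HS}(N')=\sum_{j\text{ odd}}\mathrm{HS}(\Delta_b\varpi_bA_b)\big(\mathrm{HS}(T_j)-\mathrm{HS}(T_{j-1})\big)=\sum_{j\text{ odd}}\mathrm{HS}(\Delta_b\varpi_bA_b\otimes\mathcal I_j).$$
Also $\mathrm{HS}(N')=\sum_{j\text{ odd}}\mathrm{HS}(\Gamma'_j)$. So equality holds in (9) for every odd $j$.

**Step 5: the count.** $N'$ has a finite filtration with quotients $P_b^{\mu-1}\otimes\mathcal I_j$ up to shift, $j=2a+1$, $b=d-1-2a$. Lemma 2 for $L'$, subadditivity, (7) with $M=\mathcal I_j$, and (8) with $\nu=\mu-1\le h$, $h-\nu=l$, give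
$$\dim H_Q(\tilde H^*C_d(\mathbb R^m))\le\sum_{2a+b=d-1}2^b\tbinom{\mu-1}b\tbinom{h-b}a=[x^{d-1}](1+x)^{2\mu-2}(1+x^2)^l ,$$
which is (2) for $\epsilon=1$. Together with Section 11, (2) holds in all cases. With (1),
$$\sum_i\tbinom{2^{n+1}-1-\epsilon}{d-1-2i}\tbinom li\le\bar k_n(C_d(\mathbb R^m))\le\dim H_Q(\tilde H^*C_d(\mathbb R^m))\le\sum_i\tbinom{2^{n+1}-1-\epsilon}{d-1-2i}\tbinom li ,$$
so all are equalities and the spectral sequence collapses after $d_{2^{n+1}-1}$. This proves Theorem A. $\blacksquare$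

## 13. Proof of Theorem B: a special point of the family gives the lower bound

The upper bound is Proposition 12, and the bound on $k_n$ then follows from Section 2. For the lower bound we use the specialization that was useless in Section 4. Let $m=2h+\tau=2\mu-\epsilon+2l$, so $\tau=\epsilon$ and $h=\mu-\epsilon+l$.

**Step 1: a universal description of $L=H_G^*(X_d^\tau)$.** The Borel construction of $X_d^\tau$ is the pullback of $BO(d)\times BO(m-d)\to BO(m)$ along $BU(h)\to BO(m)$, so by Leray–Hirsch $L=H^*(BO(d)\times BO(m-d))\otimes_{H^*BO(m)}C$. Thus $L$ is the universal $C$-algebra with a factorization $\chi\psi=f$ into monic polynomials, $\deg\chi=d$, where $f(x)=x^\tau g(x^2)$ and $\chi=\sum w_i(V)x^{d-i}$. Applying $Q$ to coefficients, $Q\chi=\sum_ix_i^{2\mu}\,\chi/(x+x_i)$, with $x_i$ the roots of $\chi$; the coefficients on the right are universal polynomials in those of $\chi$.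

**Step 2: specialization.** Let $\mathbb K=\overline{\mathbb F}_2$ and map $C\to\mathbb K$ by $g=s^{\mu-\epsilon}\prod_{j=1}^l(s+u_j)$ with distinct $u_j\in\mathbb K^\times$, so $f=x^{2\mu-\epsilon}\prod_{j=1}^l(x^2+u_j)$. In a homogeneous basis of $L$ the minors of the matrix of $Q$ are homogeneous elements of $C$. One that is nonzero under $C\to\mathbb F$ is the constant $1$, hence nonzero in $\mathbb K$. So the rank of $Q$ on $L\otimes_C\mathbb F$ is at most that on $L_{\mathbb K}=L\otimes_C\mathbb K$, and $\dim H_Q(L\otimes_C\mathbb F)\ge\dim_{\mathbb K}H_Q(L_{\mathbb K})$.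

**Step 3: $L_{\mathbb K}$ is a product.** Put $f_0=x^{2\mu-\epsilon}$, $f_j=x^2+u_j$; these are pairwise comaximal. Let $\mathcal S$ be a $\mathbb K$-algebra and $\chi\in\mathcal S[x]$ a monic divisor of $f$ of degree $d$. By the Chinese remainder theorem $\mathcal S[x]/\chi=\prod_jM_j$ with $M_j=\mathcal S[x]/(\chi,f_j)$. Each $M_j$ is projective of locally constant rank, and the loci of constant ranks $(d_0,\dots,d_l)$ are cut out by idempotents of $\mathcal S$. Over such a locus let $\chi_j$ be the characteristic polynomial of $x$ on $M_j$. By Cayley–Hamilton $\mathcal S[x]/\chi_j\to M_j$ is defined; it is a surjection of projective modules of equal rank, hence an isomorphism. So $\chi_j$ divides $f_j$, and $\chi=\prod\chi_j$ by comparing characteristic polynomials of $x$. Conversely, monic divisors $\chi_j$ of $f_j$ of degrees $d_j$ give $\chi=\prod\chi_j$, and then $M_j=\mathcal S[x]/\chi_j$ by comaximality. So $L_{\mathbb K}$ is the product, over $(d_0,\dots,d_l)$ with sum $d$, of the tensor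 products of the universal rings of degree-$d_j$ monic divisors of $f_j$. Such a ring has dimension $\binom{\deg f_j}{d_j}$. The derivation $Q$ kills idempotents, $Qe=Q(e^2)=0$, so it preserves the factors.

**Step 4: factors on which $Q=0$.** Suppose $d_j\in\{0,2\}$ for all $j\ge1$. Then the factor has dimension $\binom{2\mu-\epsilon}{d_0}$, and on it $\chi=\chi_0\prod_{d_j=2}(x^2+u_j)$. Pass to a free extension that splits $\chi_0$ and evaluate $Q\chi$. Roots of $\chi_0$ satisfy $x_i^{2\mu}=0$, as $\chi_0$ divides $x^{2\mu-\epsilon}$; each double root $\sqrt{u_j}$ contributes the same term twice. So $Q\chi=0$. The coefficients of $\chi$ generate the factor over $\mathbb K$ (those of $\psi$ follow by division), so $Q=0$ on it. If $i$ of the $d_j$, $j\ge1$, are $2$, then $d_0=d-2i$. Therefore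
$$\dim H_Q(H^*\mathrm{Gr}_d(\mathbb R^m))\ge\dim_{\mathbb K}H_Q(L_{\mathbb K})\ge\sum_i\binom li\binom{2\mu-\epsilon}{d-2i},$$
which matches the upper bound of Proposition 12. $\blacksquare$
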